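# Graphs in the projective hull of a curve over the circle, and poles

## The theorem: a graph inside the hull has at worst a pole

Let $\mathbb D=\{|z|<1\}$, $\mathbb T=\partial\mathbb D$, $\mathbb D^*=\mathbb D\setminus\{0\}$. Let $\phi$ be a continuous complex-valued function on $\mathbb D^*\cup\mathbb T$, and put
$$\gamma=\{(z,\phi(z)):z\in\mathbb T\},\qquad \Sigma=\{(z,\phi(z)):z\in\mathbb D^*\}.$$
The projective hull $\hat\gamma$ (of Harvey–Lawson) has as its part in $\mathbb C^2$ the set of all $x\in\mathbb C^2$ for which there is a constant $C_x$ with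
$$|p(x)|\le C_x^{\deg p}\,\|p\|_\gamma\qquad\text{for all polynomials }p\text{ on }\mathbb C^2,\qquad \|p\|_\gamma=\sup_\gamma|p|. \tag{1}$$

**Theorem 1.** If $\phi\in C(\mathbb D^*\cup\mathbb T)$, $\gamma$ is pluripolar and $\Sigma\subset\hat\gamma$, then $\phi$ is holomorphic in $\mathbb D^*$ with at worst a pole at $0$.

This was posed as a conjecture in J.T. Anderson, J.A. Cima, N. Levenberg and T.J. Ransford, "Projective Hulls and Characterizations of Meromorphic Functions", arXiv:1107.4345 (2011). The first half of the conclusion is a known result, which comes with the conjecture and which we use without proof.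

**Theorem A (quoted).** If $\phi\in C(\mathbb D^*\cup\mathbb T)$, $\gamma$ is pluripolar and $\Sigma\subset\hat\gamma$, then $\phi$ is holomorphic in $\mathbb D^*$.

So our job is to exclude an essential singularity. The proof gives more. Let $\mathcal L$ be the Lelong class: the plurisubharmonic (psh) functions $u$ on $\mathbb C^2$ with $u(x)\le\log^+\|x\|+C_u$. Put
$$V(x)=V_\gamma(x)=\sup\{u(x):u\in\mathcal L,\ u\le0\text{ on }\gamma\}\in[0,\infty].$$

**Theorem 2.** Let $\phi\in C(\mathbb D^*\cup\mathbb T)$ be holomorphic in $\mathbb D^*$, and let $m\in\{0,1,\dots,\infty\}$ be the order of its pole at $0$ ($m=0$: removable; $m=\infty$: essential).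

- (i) If $m<\infty$, then $V_\gamma(z,\phi(z))\le m\log\frac1{|z|}$ for all $z\in\mathbb D^*$. In particular $\Sigma\subset\hat\gamma$. Pluripolarity of $\gamma$ is not needed here.
- (ii) If $\gamma$ is pluripolar, then $V_\gamma(z,\phi(z))=m\log\frac1{|z|}$ for all $z\in\mathbb D^*$ outside a polar set. In particular, if $m=\infty$, then $\{z\in\mathbb D^*:(z,\phi(z))\in\hat\gamma\}$ is polar.

Consequently, for pluripolar $\gamma$ and $\phi$ holomorphic in $\mathbb D^*$, these are equivalent: $\Sigma\subset\hat\gamma$; $\phi$ is meromorphic at $0$; $\hat\gamma\cap\Sigma$ has non-polar projection to the $z$-axis.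

The polar exceptional set cannot be dropped: the last section gives a $\phi$ with an essential singularity for which infinitely many points of $\Sigma$, accumulating at $z=0$, lie in $\hat\gamma$.

## Polynomial growth, the Lelong class, and small sets

**The hull in terms of $V$.** By the Siciak–Zakharyuta theorem (Klimek, *Pluripotential Theory*, Theorem 5.1.7), for compact $\gamma$
$$V=\sup\Big\{\tfrac1{\deg p}\log|p|:\ \deg p\ge1,\ \|p\|_\gamma\le1\Big\}. \tag{2}$$
Hence
$$x\in\hat\gamma\cap\mathbb C^2\iff V(x)<\infty. \tag{3}$$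
Indeed, if $\|p\|_\gamma>0$ we may normalize $\|p\|_\gamma=1$ in (1), and (1) then says $\frac1{\deg p}\log|p(x)|\le\log C_x$. If $\|p\|_\gamma=0$ and $p(x)\ne0$, then (1) fails for every $C_x$, and $V(x)=\infty$ because all multiples $tp$ are admitted in (2). (One may also view $\gamma$ in $\mathbb P^2$ and define $\hat\gamma$ by $\|\sigma(x)\|\le C_x^d\sup_\gamma\|\sigma\|$ for all $d\ge1$ and all holomorphic sections $\sigma$ of $\mathcal O(d)$; this is equivalent, and we only need $\mathbb C^2$.)

**Pluripolar sets.** A set $E\subset\mathbb C^n$ is pluripolar if $E\subset\{u=-\infty\}$ for some psh $u\not\equiv-\infty$ on $\mathbb C^n$. Example: if a polynomial $P\not\equiv0$ vanishes on $\gamma$, then $\gamma\subset\{\log|P|=-\infty\}$ is pluripolar.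

**Polar sets in $\mathbb C$.** We follow Ransford, *Potential Theory in the Complex Plane*. For a compactly supported probability measure $\lambda$ put $I(\lambda)=\iint\log\frac1{|z-z'|}\,d\lambda(z)\,d\lambda(z')$; finite energy means $I(\lambda)<\infty$. We use these textbook facts.

- (P1) A Borel set is polar if and only if it has measure $0$ for every compactly supported probability measure of finite energy. A non-polar Borel set contains the compact support of some such measure.
- (P2) Countable unions of Borel polar sets are polar. Borel polar sets have Lebesgue measure $0$.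
- (P3) If $h\not\equiv-\infty$ is subharmonic on a connected open set, then $\{h=-\infty\}$ is a Borel polar set.
- (P4) If $K$ is compact and polar and $A'>0$, there is a monic polynomial $q$ of some degree $d\ge1$, with zeros in $K$ if $K\neq\emptyset$, such that $|q|<e^{-dA'}$ on $K$. For infinite $K$ take a Fekete polynomial of large degree (Ransford, Theorems 5.5.2 and 5.5.4, as $K$ has capacity $0$). For finite nonempty $K$ take $q=\prod_{\zeta\in K}(z-\zeta)$. For $K=\emptyset$ take $q=z$.

For instance, a countable set is polar, and a compact set of positive area is not. A finite-energy measure has no atoms. "q.e." means outside a Borel polar set; by (P2), q.e. implies a.e.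

**The function $f$.** For a function $u$ on $\mathbb C^2$ write $u_\Sigma(z)=u(z,\phi(z))$, $z\in\mathbb D^*$, and put
$$f=V_\Sigma .$$
By (3), $\Sigma\subset\hat\gamma$ says exactly that $f<\infty$ on all of $\mathbb D^*$. Theorem 2(ii) says that $f=m\log\frac1{|z|}$ q.e.

The following lemma describes $V$ by nice competitors.

**Lemma 3.** Let $\mathcal C$ be the set of continuous $u\in\mathcal L$ with $u\ge0$ on $\mathbb C^2$ and $u=0$ on $\gamma$. Then $\mathcal C$ is closed under finite maxima, and $V=\sup_{u\in\mathcal C}u$. So $V$ is lower semicontinuous and the sets $X_a=\{V\le a\}$ are closed. If $Y\subset\mathbb C^2$ is compact and $Y\cap X_a=\emptyset$, there is $g\in\mathcal C$ with $g>a$ on $Y$.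

*Proof.* Closure under maxima is clear, and every $u\in\mathcal C$ satisfies $u\le V$. If $\deg p\ge1$ and $\|p\|_\gamma\le1$, then $\max(0,\frac1{\deg p}\log|p|)\in\mathcal C$, so (2) gives $V\le\sup_{\mathcal C}u$. For the last statement, take $g=0$ if $Y=\emptyset$. Otherwise each $y\in Y$ has $V(y)>a$, so some $g_y\in\mathcal C$ is $>a$ at $y$, hence near $y$. Take a finite subcover of $Y$ and the maximum of the corresponding $g_y$. $\square$

## The functions $z^{-m}$, $\bar z$ and $e^{1/z}$

**Example 1: $\phi(z)=z^{-m}$, $m\ge1$.** If $\deg p=d$, then $z^{md}p(z,z^{-m})$ is a polynomial in $z$. By the maximum principle $|z|^{md}\,|p(z,z^{-m})|\le\|p\|_\gamma$ on $\mathbb D^*$, so $f\le m\log\frac1{|z|}$. The polynomial $p=w$ has $\|p\|_\gamma=1$ and gives $f\ge m\log\frac1{|z|}$. Thus $f=m\log\frac1{|z|}$ everywhere on $\mathbb D^*$: the order of the pole is the coefficient of a harmonic function.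

**Example 2: $\phi(z)=\bar z$.** On $\mathbb T$ we have $\bar z=1/z$, so $P=zw-1$ vanishes on $\gamma$. At $(z,\bar z)$ with $z\in\mathbb D^*$ its value is $|z|^2-1\neq0$, so no point of $\Sigma$ is in $\hat\gamma$.

**Example 3: $\phi(z)=e^{1/z}$.** We show that $f$ is unbounded on every circle $|z|=r<1$. Write $\zeta=1/z$, let $d\ge1$, and for $p$ of degree $\le d$ put $q(\zeta)=\zeta^dp(1/\zeta,e^\zeta)$, an entire function. The space of such $p$ has dimension $\frac{(d+1)(d+2)}2$, and $p\mapsto q$ is injective because $e^\zeta$ is transcendental over $\mathbb C(\zeta)$. So some $p\ne0$ gives a $q\not\equiv0$ vanishing at $0$ to order at least $M=\frac{(d+1)(d+2)}2-1=\frac{d(d+3)}2$. Since $M>d$, this $p$ is not constant. By the Schwarz lemma, with $R=1/r>1$,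
$$\max_{|\zeta|=R}|q|\ge R^M\max_{|\zeta|=1}|q|,\qquad\text{that is,}\qquad \max_{|z|=r}|p(z,e^{1/z})|\ge R^{M-d}\|p\|_\gamma,\qquad M-d=\tfrac{d(d+1)}2 .$$
As $\deg p\le d$, we get $\sup_{|z|=r}f\ge\frac{d+1}2\log\frac1r$ for every $d$.

This count shows unboundedness on circles, not $f(z)=\infty$ at a given point: the points where $|p|$ is large move with $d$. It also uses that $\phi(1/\zeta)$ is entire. A general $\phi$ has a Laurent series that is infinite in both directions, and there is nothing to count.

## Logarithmic growth from a superharmonic majorant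

How can finiteness of $f$ restrict $\phi$ near $0$? The coordinate $w$ gives a lower bound for $f$. Let
$$c=1+\max_\gamma|w| .$$
Then $\log^+(|w|/c)\in\mathcal C$, so
$$\log^+\frac{|\phi(z)|}c\le f(z),\qquad z\in\mathbb D^*. \tag{4}$$
So we want $f$ to grow at most logarithmically at $0$. But $f$ is a supremum of subharmonic functions $u_\Sigma$ (for holomorphic $\phi$), and subharmonic functions on $\mathbb D^*$ can grow arbitrarily fast at $0$. For positive superharmonic functions the situation is the reverse.

**Lemma 4.** Let $\phi\in C(\mathbb D^*\cup\mathbb T)$ be holomorphic in $\mathbb D^*$. If $f=s$ a.e. on $\mathbb D^*$ for a superharmonic $s\ge0$ on $\mathbb D^*$, then $\phi$ has at worst a pole at $0$.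

*Proof.* Since $s\ge0$, the removable singularity theorem extends $s$ superharmonically to $\mathbb D$. Its circular means $M_s(r)=\frac1{2\pi}\int_0^{2\pi}s(re^{it})\,dt$, $0<r<1$, are finite and concave as a function of $\log r$. A supporting line at $r=\frac12$ gives constants $C_1,C_2\ge0$ with
$$M_s(r)\le C_1+C_2\log\tfrac1r,\qquad 0<r<\tfrac12 .$$
By (4), $\log^+(|\phi|/c)\le s$ a.e. The left side is subharmonic on $\mathbb D^*$. Let $0<|z|<\frac13$. The disc $B(z,|z|/2)$ lies in $\mathbb D^*$, has area $\pi|z|^2/4$, and lies in the annulus of radii $|z|/2$ and $3|z|/2<\frac12$. By the sub-mean value property and $s\ge0$,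
$$\log^+\frac{|\phi(z)|}c\le\frac4{\pi|z|^2}\int_{B(z,|z|/2)}s\,dA\le\frac8{|z|^2}\int_{|z|/2}^{3|z|/2}M_s(r)\,r\,dr\le8\Big(C_1+C_2\log\frac2{|z|}\Big),$$
since $\int_{|z|/2}^{3|z|/2}r\,dr=|z|^2$. Hence $|\phi(z)|\le C|z|^{-8C_2}$ near $0$, and $0$ is a removable singularity or a pole. $\square$

The target is therefore a super-mean value inequality for $f$. For a closed disc $\overline B\subset\mathbb D^*$ and Borel $h\ge0$ on $\partial B$, let $P_B[h]\in[0,\infty]$ be the Poisson integral of $h$ in $B$. We want
$$f\ge P_B[f]\quad\text{q.e. in }B. \tag{5}$$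

## Gluing in a thin tube around $\Sigma$, and where it fails

From here to the end of the Poisson section below, $\phi$ is holomorphic in $\mathbb D^*$. To prove (5), fix $u\in\mathcal C$ and let $k=P_B[u_\Sigma]$, a harmonic function on $B$ with boundary values $u_\Sigma$. To show $f\ge k$ approximately, we want a competitor for $V$ that is about $k$ on $\Sigma$ over $B$. The map
$$\Phi(z,\tau)=(z,\phi(z)+\tau)$$
is a holomorphic automorphism of $\mathbb D^*\times\mathbb C$ and straightens $\Sigma$ to $\{\tau=0\}$. Write $\Delta_\varepsilon=\{|\tau|<\varepsilon\}$. In the tube $\Phi(\overline B\times\overline{\Delta_\varepsilon})$ try the function $q(z,\tau)=k(z)-2\eta$, and take its maximum with a competitor $u_1$ defined on all of $\mathbb C^2$. The gluing is psh if $q<u_1\circ\Phi$ on the boundary of the tube, which has two parts.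

- Over $\partial B\times\overline{\Delta_\varepsilon}$, the choice $u_1\ge u$ suffices for small $\varepsilon$, by continuity, because $k=u_\Sigma$ on $\partial B$.
- On the side $\overline B\times\partial\Delta_\varepsilon$ we need $u_1$ to exceed $\mu=\max_{\overline B}k$. Try $u_1=u+\delta g$ with $g\in\mathcal C$ and $\delta$ small. By Lemma 3 this is possible on any compact set where $V>\mu/\delta$.

Pluripolarity enters here, because it makes $V=\infty$ at most points.

**Lemma 5.** If $\gamma$ is pluripolar, there is $v\in\mathcal L$, $v\not\equiv-\infty$, with $v=-\infty$ on $\gamma$. Moreover $V(x)<\infty$ implies $v(x)=-\infty$.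

*Proof.* Let $w_0\not\equiv-\infty$ be psh on $\mathbb C^2$ with $w_0=-\infty$ on $\gamma$. Fix $x_0$ with $w_0(x_0)>-\infty$ and $R_1\ge1$ with $\gamma\subset\{\|x\|<R_1\}$. Consider those $n\ge1$ for which $R_n':=R_1e^{2^n}>\|x_0\|$. On $\{\|x\|<eR_n'\}$ put
$$h_n=w_0-\sup_{\|y\|<eR_n'}w_0(y)\le0,\qquad v_n=\max\Big(\frac{h_n}{j_n},\ \log\frac{\|x\|}{R_n'}\Big),$$
and put $v_n=\log(\|x\|/R_n')$ elsewhere. For $R_n'<\|x\|<eR_n'$ the logarithm is $>0\ge h_n$, so the two definitions fit together and $v_n$ is psh on $\mathbb C^2$. We have $v_n\le\log^+\|x\|$, and $v_n\le0$ for $\|x\|\le R_n'$. On $\gamma$, $v_n=\log(\|x\|/R_n')\le-2^n$. Choose $j_n$ so large that $v_n(x_0)\ge-1$.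

Put $v=\sum2^{-n}v_n$. On each ball all but finitely many terms are $\le0$, so the partial sums eventually decrease; as $v(x_0)>-\infty$, $v$ is psh and $\not\equiv-\infty$. Also $v\le\log^+\|x\|$, and $v=-\infty$ on $\gamma$ because each term is $\le-1$ there.

For the last claim, $v+t\in\mathcal L$ and $v+t\le0$ on $\gamma$ for every $t\in\mathbb R$, so $v(x)+t\le V(x)$ for all $t$. $\square$

So $V=\infty$ off a Lebesgue null set. The gluing fails exactly on the bad part of the side,
$$Z=\{(z,\tau):z\in\overline B,\ |\tau|=\varepsilon,\ V(\Phi(z,\tau))\le\mu/\delta\},$$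
where $\delta V\le\mu$ and no $\delta g$ can help. For $\phi=1/z$ the set $Z$ is empty: $V=\infty$ off $\{zw=1\}$, which misses the side of the tube. In general $\hat\gamma$ does meet the side; in the last section a second analytic sheet of $\hat\gamma$ crosses $\Sigma$, and so meets the side of every thin tube around the crossing point.

The natural repair is to lower $q$ on $Z$ by adding a small multiple of $v\circ\Phi$, which is $-\infty$ on $Z$. But on the central slice $v(\Phi(z,0))=-\infty$ whenever $f(z)<\infty$. So the repaired $q$ is $-\infty$ at exactly those $z$ where $f(z)\ge k(z)$ needs a proof. In the situation of Theorem 1, it is $-\infty$ on all of $\Sigma$.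

What we need instead is a psh function $U\le0$ on the polydisc with $U\le-A$ on $Z$ only, and with a lower bound on the slice $\tau=0$ that does not depend on $A$. Then $\frac\mu AU$ is $\le-\mu$ on $Z$, and costs nothing on $\Sigma$ as $A\to\infty$.

## A psh function that is very negative on a thin set in the side of a polydisc

**Lemma 6.** Let $Z\subset\overline{\mathbb D}\times\partial\Delta_\varepsilon$ be compact with all slices $Z_\tau=\{z:(z,\tau)\in Z\}$ polar (possibly empty). For every $A\ge1$ there is a continuous psh function $U$ on $\mathbb C\times(\text{neighborhood of }\overline{\Delta_\varepsilon})$ with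

- (a) $U\le0$ on $\overline{\mathbb D}\times\overline{\Delta_\varepsilon}$;
- (b) $U\le-A$ on $Z$;
- (c) $\int U(z,0)\,d\lambda(z)\ge-5-\frac12I(\lambda)$ for every probability measure $\lambda$ on $\overline{\mathbb D}$ with $I(\lambda)<\infty$.

The bound in (c) does not depend on $A$.

**A case by hand: $Z=\{0\}\times\partial\Delta_\varepsilon$.** Take $U=\max(A^{-2}\log|z|,\,-A)$, independent of $\tau$. Then (a) and (b) are clear. For (c) let $m=\lambda(\{|z|\le e^{-A^2}\})$. If $z,z'$ are both in this disc, then $\log\frac1{|z-z'|}\ge A^2-\log2$; otherwise it is $\ge-\log2$. So $I(\lambda)\ge A^2m^2-\log2$. Outside the disc $-U\le1$, inside $-U\le A$. Hence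
$$-\int U\,d\lambda\le1+Am\le1+\sqrt{I(\lambda)+\log2}\le\tfrac32+\tfrac12\log2+\tfrac12I(\lambda).$$

In general $Z_\tau$ varies with $\tau$ only in a compact way, not holomorphically. Over a short arc of $\tau$ a single polynomial $q_i(z)$ from (P4) is tiny on all $Z_\tau$, but different arcs need unrelated polynomials, and we must fill in the disc $|\tau|<\varepsilon$ with control at the center. The plan is to encode "tiny on $Z_\tau$" in a Hermitian norm on polynomials of degree $\le N$. Such norms can be glued over arcs by convex combination. The matrix Fejér–Riesz theorem turns the glued norm into holomorphic families of polynomials over the disc. The cost is measured by a determinant, whose logarithm at $\tau=0$ is its average over the circle, and a Vandermonde determinant converts this into (c).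

*Proof of Lemma 6.* Scaling $\tau$, we may assume $\varepsilon=1$.

**Step 1: polynomials that are small on the slices, arc by arc.** Put $A'=A^2$. For $\tau\in\mathbb T$, (P4) gives a monic $q$ of degree $d\ge1$ with zeros in $\overline{\mathbb D}$ and $|q|<e^{-dA'}$ on $Z_\tau$. For $\tau'\in\mathbb T$ near $\tau$ we still have $Z_{\tau'}\subset\{|q|<e^{-dA'}\}$: otherwise there are $(z_j,\tau_j)\in Z$ with $\tau_j\to\tau$ and $|q(z_j)|\ge e^{-dA'}$, and a limit point contradicts the choice of $q$. So finitely many open arcs with such polynomials cover $\mathbb T$. Replacing the polynomials by powers, we may assume that all have one common degree $n$. They are monic with zeros in $\overline{\mathbb D}$, hence bounded by $2^n$ on $\overline{\mathbb D}$. Divide $\mathbb T$ into $l\ge3$ consecutive closed arcs $J_1,\dots,J_l$, each contained in one of the open arcs. Allowing repetitions, we obtain open arcs $I_i\supset J_i$ and polynomials $q_i$ with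
$$|q_i|\le e^{-nA'}\ \text{on }Z_\tau\text{ for }\tau\in I_i,\qquad |q_i|\le2^n\ \text{on }\overline{\mathbb D}\qquad(1\le i\le l).$$

**Step 2: for each arc, a norm that sees the smallness, with controlled determinant.** Let $N$ be large, depending on $A$ and $n$. Identify polynomials in $z$ of degree $\le N$ with vectors of coefficients in $\mathbb C^{N+1}$. Fix $i$. For $0\le k\le N$ write $k=nb+c$ with $0\le c<n$ and put $p_k=q_i^bz^c$, monic of degree $k$. Then $|p_k|\le2^k$ on $\overline{\mathbb D}$, and $|p_k|\le e^{-nbA'}\le e^{-(k-n)A'}$ on $Z_\tau$ for $\tau\in I_i$. Let $s_k=c_kp_k$ with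
$$c_k=2^{-k}\ \text{ if }(k-n)A'\ge NA,\qquad c_k=2^{-k}e^{-NA}\ \text{ otherwise}.$$
In both cases
$$|s_k|\le1\ \text{on }\overline{\mathbb D},\qquad|s_k|\le e^{-NA}\ \text{on }Z_\tau,\ \tau\in I_i .$$
The matrix $S_i$ with columns $s_0,\dots,s_N$ is triangular with $\det S_i=\prod c_k$. Indices of the second kind satisfy $k<n+NA/A'$, so there are at most $n+1+NA/A'$ of them. Since $A'=A^2$,
$$0\le-\log|\det S_i|\le\tfrac{N(N+1)}2\log2+NA(n+1)+\tfrac{N^2A^2}{A'}\le\tfrac{N(N+1)}2\log2+2N^2\quad\text{if }N\ge A(n+1).$$
This is where $A$ disappears: only a fraction of about $1/A$ of the basis polynomials had to be multiplied by $e^{-NA}$.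

Let $W_i=(N+1)(S_i^{-1})^*S_i^{-1}$ and $\|P\|_i^2=\langle W_iP,P\rangle$. If $P=\sum x_ks_k$, then $\|P\|_i^2=(N+1)|x|^2$, and by Cauchy–Schwarz $\sum|x_k|\le\|P\|_i$. Hence
$$|P|\le\|P\|_i\ \text{on }\overline{\mathbb D},\qquad|P|\le e^{-NA}\|P\|_i\ \text{on }Z_\tau,\ \tau\in I_i. \tag{6}$$

**Step 3: gluing the norms over the circle.** Let $\Lambda\ge1$ be such that all $W_i\le\Lambda\,\mathrm{Id}$, and let $\theta>0$ satisfy $\theta(N+1)\log\Lambda\le1$. Let $d\sigma$ be normalized arc length on $\mathbb T$. Around the $l$ common endpoints of consecutive arcs $J_i,J_{i+1}$ (cyclically) choose disjoint small open arcs of total measure $\le\theta$, the closure of each contained in $I_i\cap I_{i+1}$. On such an arc let the weights pass linearly from $\chi_i=1,\chi_{i+1}=0$ to $\chi_i=0,\chi_{i+1}=1$. On the rest of $J_i$ put $\chi_i=1$; all remaining values are $0$. So the $\chi_i\ge0$ are continuous, $\sum\chi_i=1$, $\operatorname{supp}\chi_i\subset I_i$, at most two are nonzero at each point, and exactly one is nonzero off a set of measure $\le\theta$.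

Put $W_c=\sum\chi_iW_i$. Where exactly one $\chi_i$ is nonzero, $\frac12\log\det W_c=\frac12(N+1)\log(N+1)-\log|\det S_i|$. Everywhere $\frac12\log\det W_c\le\frac12(N+1)\log\Lambda$. Integrating,
$$\tfrac12\int_{\mathbb T}\log\det W_c\,d\sigma\le\tfrac12(N+1)\log(N+1)+\tfrac{N(N+1)}2\log2+2N^2+\tfrac12 .$$
$W_c$ is continuous and $\ge\kappa\,\mathrm{Id}$ for some $\kappa>0$. The Fejér means of $\frac32W_c$ are Hermitian and converge uniformly, so one of them differs from $\frac32W_c$ by at most $\frac\kappa2$ in norm. This gives a Hermitian matrix trigonometric polynomial $W$ with $W_c\le W\le2W_c$ on $\mathbb T$. As $\log\det W\le(N+1)\log2+\log\det W_c$ and $2+\frac12\log2<4$, for all large $N$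
$$\tfrac12\int_{\mathbb T}\log\det W\,d\sigma\le4N^2. \tag{7}$$

**Step 4: holomorphic families of polynomials over the disc.** Since $W>0$ on $\mathbb T$, the matrix Fejér–Riesz theorem (M. Rosenblatt, Ark. Mat. 3 (1958); Dritschel–Rovnyak, *The operator Fejér–Riesz theorem*, 2010) gives a matrix polynomial $G(\tau)$ with $W=G^*G$ on $\mathbb T$ and $\det G\ne0$ on $\overline{\mathbb D}$. Put $H=G^{-1}$, holomorphic near $\overline{\mathbb D}$. Let $P_j(z,\tau)$, $0\le j\le N$, be the polynomials in $z$ whose coefficient vectors are the columns of $H(\tau)$.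

For $\tau\in\mathbb T$ we have $H^*WH=\mathrm{Id}$, so $\langle W(\tau)P_j,P_j\rangle=1$. Some $\chi_i(\tau)\ge\frac12$; then $\tau\in I_i$ and $W(\tau)\ge W_c(\tau)\ge\frac12W_i$, so $\|P_j(\cdot,\tau)\|_i^2\le2$. By (6), $|P_j|\le\sqrt2$ on $\overline{\mathbb D}\times\mathbb T$ and $|P_j|\le\sqrt2\,e^{-NA}$ on $Z$. By the maximum principle in $\tau$, $|P_j|\le\sqrt2$ on $\overline{\mathbb D}\times\overline{\mathbb D}$. Let
$$U=\frac1N\max_{0\le j\le N}\log\frac{|P_j|}{\sqrt2}.$$
For each $\tau$ the $P_j(\cdot,\tau)$ are a basis of the polynomials of degree $\le N$. The constant $1$ is in their span, so they have no common zero. Hence $U$ is finite and continuous; it is psh, and (a) and (b) hold.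

Since $\log|\det G|$ is harmonic near $\overline{\mathbb D}$ and $|\det G|^2=\det W$ on $\mathbb T$, (7) gives
$$\log|\det H(0)|=-\log|\det G(0)|=-\int_{\mathbb T}\log|\det G|\,d\sigma=-\tfrac12\int_{\mathbb T}\log\det W\,d\sigma\ge-4N^2. \tag{8}$$

**Step 5: from the determinant at the center to the mean of $U$.** Let $z_0,\dots,z_N\in\overline{\mathbb D}$. The matrix $(P_i(z_j,0))_{i,j}$ is $H(0)^T$ times the Vandermonde matrix $(z_j^k)_{k,j}$. Expanding its determinant into $(N+1)!$ products, each bounded by $\prod_j\sqrt2\,e^{NU(z_j,0)}$, we get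
$$|\det H(0)|\prod_{j<k}|z_k-z_j|\le(N+1)!\,2^{(N+1)/2}\exp\Big(N\sum_jU(z_j,0)\Big).$$
Take logarithms, integrate against $\lambda^{\otimes(N+1)}$, and use (8):
$$N(N+1)\int U(\cdot,0)\,d\lambda\ge-4N^2-\tfrac{N(N+1)}2I(\lambda)-\log\big((N+1)!\,2^{(N+1)/2}\big).$$
Divide by $N(N+1)$. The first term is $\ge-4$, and the last is $\ge-1$ for $N$ large, independently of $\lambda$. This is (c). $\square$

## The Poisson inequality on discs in $\Sigma$

**Proposition 7.** Let $\phi\in C(\mathbb D^*\cup\mathbb T)$ be holomorphic in $\mathbb D^*$ and let $\gamma$ be pluripolar. Then $f\ge P_B[f]$ q.e. in $B$, for every closed disc $\overline B\subset\mathbb D^*$.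

*Proof.* Steps 1 to 4 prove the following claim: for every $u\in\mathcal C$, $f\ge P_B[u_\Sigma]$ q.e. in $B$. Let $k=P_B[u_\Sigma]$, extended continuously to $\overline B$ by $k=u_\Sigma$ on $\partial B$, and $\mu=\max_{\overline B}k$. If $\mu=0$ the claim is trivial since $f\ge0$. Let $\mu>0$.

**Step 1: choosing the width of the tube so that the bad set has polar slices.** Fix $\eta>0$ and $\delta\in(0,1)$. By continuity of $u$ and compactness there is $\varepsilon_0>0$ with
$$k(z)-\eta<u(\Phi(z,\tau)),\qquad z\in\partial B,\ |\tau|\le\varepsilon_0. \tag{9}$$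
Let $v$ be as in Lemma 5. Since $\{v=-\infty\}$ is Lebesgue null and $\Phi$ is biholomorphic, $\{v\circ\Phi=-\infty\}$ is null in $\mathbb D^*\times\mathbb C$. By Fubini there is $z_1\in B$ such that $h=v(\Phi(z_1,\cdot))$, which is subharmonic on $\mathbb C$, is $\not\equiv-\infty$. By the Riesz decomposition there are a finite measure $\nu$ on $\{|\zeta|<2\varepsilon_0\}$ and a constant $C$ with
$$h(\tau)\ge\int\log|\tau-\zeta|\,d\nu(\zeta)-C\ge\int\log\big||\tau|-|\zeta|\big|\,d\nu(\zeta)-C\qquad(|\tau|\le\varepsilon_0).$$
The integral over $r\in(0,\varepsilon_0)$ of $\big|\log|r-t|\big|$ is bounded uniformly in $t\in[0,2\varepsilon_0]$. So by Fubini the last integral is, as a function of $r=|\tau|$, integrable on $(0,\varepsilon_0)$, hence finite for a.e. $r$. Therefore there is $\varepsilon\in(0,\varepsilon_0)$ with $v(\Phi(z_1,\tau))>-\infty$ for all $|\tau|=\varepsilon$. For each such $\tau$, the function $v(\Phi(\cdot,\tau))$, subharmonic on the connected set $\mathbb D^*$, is $\not\equiv-\infty$, so its $-\infty$-set is polar by (P3).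

Put $a=\mu/\delta$ and
$$Z=\{(z,\tau):z\in\overline B,\ |\tau|=\varepsilon,\ V(\Phi(z,\tau))\le a\}.$$
$Z$ is compact because $V$ is lower semicontinuous, $Z\subset\overline{\mathbb D}\times\partial\Delta_\varepsilon$, and by Lemma 5 each slice $Z_\tau$ lies in $\{v(\Phi(\cdot,\tau))=-\infty\}$, hence is polar. Note that $Z$ does not depend on the number $A$ below.

**Step 2: a function that is small on the boundary of the tube.** Let $A\ge1$, let $U=U_A$ be given by Lemma 6 for this $Z$, and put
$$q(z,\tau)=k(z)-2\eta+\tfrac\mu AU(z,\tau)\quad\text{on }\overline B\times\overline{\Delta_\varepsilon}.$$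
It is continuous, psh in the interior, and $\le k-2\eta$. On $Z$ we have $q\le\mu-2\eta-\mu<0$. So $O=\{(z,\tau)\in\overline B\times\partial\Delta_\varepsilon:q<0\}$ is relatively open and contains $Z$. Then $Y=(\overline B\times\partial\Delta_\varepsilon)\setminus O$ is compact and $\Phi(Y)\cap X_a=\emptyset$. By Lemma 3 there is $g\in\mathcal C$ with $g>\mu/\delta$ on $\Phi(Y)$. Let $u_1=u+\delta g$. It is continuous, psh, $\ge0$, equal to $0$ on $\gamma$, and $u_1/(1+\delta)\in\mathcal L$. On the whole boundary of $B\times\Delta_\varepsilon$ we have $q<u_1\circ\Phi$: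

- on $O$: $q<0\le u_1\circ\Phi$;
- on $Y$: $q\le\mu-2\eta<\delta g\circ\Phi\le u_1\circ\Phi$;
- on $\partial B\times\overline{\Delta_\varepsilon}$: $q\le k-2\eta<u\circ\Phi\le u_1\circ\Phi$, by (9).

**Step 3: gluing, and testing against $V$.** By continuity, $q<u_1\circ\Phi$ also near this boundary. So the function equal to $u'=\max(u_1,q\circ\Phi^{-1})$ on $\Phi(B\times\Delta_\varepsilon)$ and to $u'=u_1$ elsewhere is psh on $\mathbb C^2$. It equals $u_1$ off the compact set $\Phi(\overline B\times\overline{\Delta_\varepsilon})$, which is disjoint from $\gamma$ because its points have first coordinate in $\overline B\subset\mathbb D^*$. Thus $u'/(1+\delta)\in\mathcal L$ and it is $\le0$ on $\gamma$. By definition of $V$,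
$$(1+\delta)f(z)\ge u'(z,\phi(z))\ge q(z,0)=k(z)-2\eta+\tfrac\mu AU_A(z,0),\qquad z\in B. \tag{10}$$

**Step 4: letting $A\to\infty$.** Let $\lambda$ be a probability measure with compact support in $B$ and $I(\lambda)<\infty$. By (a) and (c) of Lemma 6, $\int|U_A(\cdot,0)|\,d\lambda\le5+\frac12I(\lambda)$ for all $A$. So $\frac1AU_A(\cdot,0)\to0$ in $L^1(\lambda)$ as $A\to\infty$, hence $\lambda$-a.e. along a sequence. By (10), $(1+\delta)f\ge k-2\eta$ $\lambda$-a.e. Letting $\delta,\eta\to0$ along sequences, $f\ge k$ $\lambda$-a.e. The set $\{z\in B:f<k\}$ is Borel, as $f$ is lower semicontinuous. If it were non-polar, it would by (P1) contain the compact support of a $\lambda$ as above, a contradiction. The claim is proved.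

**Step 5: from $u_\Sigma$ to $f$.** The function $f$ is the supremum of the continuous functions $u_\Sigma$, $u\in\mathcal C$. For $b\in\mathbb Q$ the open set $\{f>b\}=\bigcup_u\{u_\Sigma>b\}$ is, by Lindelöf's theorem, a countable subunion; so a countable subfamily has the same supremum $f$. As $\mathcal C$ is closed under maxima, there are
$$u_1\le u_2\le\cdots\ \text{in }\mathcal C\quad\text{with}\quad(u_j)_\Sigma\uparrow f\ \text{pointwise on }\mathbb D^*. \tag{11}$$
Apply the claim to each $u_j$, use (P2) for the union of the exceptional sets, and monotone convergence for $P_B[(u_j)_\Sigma]\uparrow P_B[f]$. $\square$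

## From the Poisson inequality to a superharmonic function

**Proposition 8.** Let $\phi\in C(\mathbb D^*\cup\mathbb T)$ be holomorphic in $\mathbb D^*$ and let $\gamma$ be pluripolar. Either $f=\infty$ q.e. on $\mathbb D^*$, or $f\in L^1_{loc}(\mathbb D^*)$ and $f=s$ a.e. for a superharmonic $s\ge0$ on $\mathbb D^*$.

*Proof.*

**Step 1: a bound on a non-polar set gives integrability on a surrounding annulus.** Let $\overline{B(z_1,R)}\subset\mathbb D^*$, $0<r_0<r_0'<R$, and let $K\subset B(z_1,r_0)$ be compact and non-polar with $f\le M$ on $K$. We show $f\in L^1(\{r_0'<|z-z_1|<R\})$.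

Take a probability measure $\lambda$ on $K$ of finite energy. The function $(z,r)\mapsto P_{B(z_1,r)}[f](z)$ on $K\times(r_0',R)$ is Borel, because by (11) it is an increasing limit of the continuous functions obtained from the $(u_j)_\Sigma$. For each $r$, Proposition 7 gives $f\ge P_{B(z_1,r)}[f]$ $\lambda$-a.e. on $K$. By Fubini there is $z\in K$ for which this holds at $z$ for a.e. $r\in(r_0',R)$. With $\rho=|z-z_1|<r_0$ the Poisson kernel is at least $\frac{r-\rho}{r+\rho}\ge c:=\frac{r_0'-r_0}{r_0'+r_0}$, so for a.e. $r\in(r_0',R)$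
$$M\ge f(z)\ge P_{B(z_1,r)}[f](z)\ge c\cdot\frac1{2\pi}\int_0^{2\pi}f(z_1+re^{it})\,dt .$$
Multiply by $r$ and integrate in $r$.

**Step 2: if $\{f<\infty\}$ is not polar, then $f\in L^1_{loc}(\mathbb D^*)$.** By (P2) some set $\{f\le M\}$, relatively closed in $\mathbb D^*$, is not polar. Cover $\mathbb D^*$ by countably many closed discs $\overline{B(z_1,\rho)}$ with $\overline{B(z_1,4\rho)}\subset\mathbb D^*$. By (P2) again, for one of them $K=\{f\le M\}\cap\overline{B(z_1,\rho)}$ is compact and non-polar. Step 1 with $r_0=2\rho$, $r_0'=3\rho$, $R=4\rho$ shows that the largest open set $\mathcal O\subset\mathbb D^*$ with $f\in L^1_{loc}(\mathcal O)$ is nonempty.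

Suppose $\mathcal O\ne\mathbb D^*$. As $\mathbb D^*$ is connected, there is $z^*\in\mathbb D^*\cap\partial\mathcal O$. Pick $y\in\mathcal O$ with $\rho=|y-z^*|>0$ so small that $B(z^*,30\rho)\subset\mathbb D^*$. Let $z_1$ lie on the ray from $z^*$ through $y$ with $|z_1-z^*|=11\rho$, so $|z_1-y|=10\rho$. Near $y$ we have $f<\infty$ a.e., so there is a compact $K\subset B(y,0.3\rho)\subset B(z_1,10.3\rho)$ of positive measure with $f$ bounded on $K$. By (P2), $K$ is non-polar. Step 1 with $r_0=10.3\rho$, $r_0'=10.6\rho$, $R=12\rho$ applies, since $\overline{B(z_1,12\rho)}\subset B(z^*,30\rho)$. It shows that $f$ is integrable near $z^*$, because $|z^*-z_1|=11\rho$. So $z^*\in\mathcal O$, which is impossible for a boundary point of an open set.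

**Step 3: if $f\in L^1_{loc}(\mathbb D^*)$, then $f$ is a.e. superharmonic.** Let $B=B(z_1,r)$, $\overline B\subset\mathbb D^*$, $0<\kappa<1$. If $f$ were not integrable on $\partial B$, then $P_B[f]\equiv\infty$, and Proposition 7 would give $f=\infty$ q.e., hence a.e., in $B$, contrary to $f\in L^1_{loc}$. So $P_B[f]$ is finite and harmonic in $B$. Averaging Proposition 7 over $B(z_1,\kappa r)$ (q.e. implies a.e.),
$$\operatorname{avg}_{B(z_1,\kappa r)}f\ \ge\ P_B[f](z_1)=\frac1{2\pi}\int_0^{2\pi}f(z_1+re^{it})\,dt. \tag{12}$$
Let $\chi_\delta\ge0$ be smooth, supported in $\overline{\Delta_\delta}$, of integral $1$, and $F=f*\chi_\delta$. If the closed $\delta$-neighborhood of $\overline{B(z_1,r)}$ lies in $\mathbb D^*$, apply (12) with center $z_1-\omega$, multiply by $\chi_\delta(\omega)$ and integrate in $\omega$. By Tonelli, (12) holds for $F$ on $B(z_1,r)$. As $F$ is continuous, $\kappa\to0$ gives $F(z_1)\ge\frac1{2\pi}\int_0^{2\pi}F(z_1+re^{it})\,dt$. So $F$ is superharmonic where it is defined. As $\delta\to0$, $F\to f$ in $L^1_{loc}$, so $\Delta f\le0$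 as a distribution. Hence $f=s$ a.e. with $s$ superharmonic on $\mathbb D^*$, and $s(z)=\lim_{r\to0}\operatorname{avg}_{B(z,r)}f\ge0$. $\square$

**Proposition 9.** Let $\phi\in C(\mathbb D^*\cup\mathbb T)$ be holomorphic in $\mathbb D^*$ and let $\gamma$ be pluripolar. If $\{z\in\mathbb D^*:f(z)<\infty\}$ is not polar, then $\phi$ has at worst a pole at $0$.

*Proof.* By Proposition 8, $f=s$ a.e. with $s\ge0$ superharmonic on $\mathbb D^*$. Apply Lemma 4. $\square$

## The pole order as the coefficient of $\log\frac1{|z|}$

**Proof of Theorem 1.** By Theorem A, $\phi$ is holomorphic in $\mathbb D^*$. Since $\Sigma\subset\hat\gamma$, (3) gives $f<\infty$ on all of $\mathbb D^*$, which is not polar. Proposition 9 shows that $\phi$ has at worst a pole at $0$. $\blacksquare$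

**Proof of Theorem 2(i).** Let $u\in\mathcal L$ with $u\le0$ on $\gamma$. Then $u_\Sigma$ is subharmonic (or $\equiv-\infty$) in $\mathbb D^*$. At $\mathbb T$ its $\limsup$ is $\le0$, because $u$ is upper semicontinuous and $\phi$ is continuous up to $\mathbb T$. Near $0$, $u_\Sigma\le\log^+\|(z,\phi(z))\|+C_u\le m\log\frac1{|z|}+C$. So $u_\Sigma-m\log\frac1{|z|}$ is bounded above near $0$, extends subharmonically to $\mathbb D$, has $\limsup\le0$ at $\mathbb T$, and is $\le0$ by the maximum principle. Take the supremum over $u$.

**Proof of Theorem 2(ii).** If $m=\infty$, Proposition 9 shows that $\{f<\infty\}$ is polar, which is the assertion. If $m=0$, then $0\le f\le0$ by (i).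

Let $1\le m<\infty$. We first get equality a.e. By (i), $f\le m\log\frac1{|z|}<\infty$, so $f=s$ a.e. with $s\ge 0$ superharmonic as in Proposition 8. From (4) and the pole of order $m$, $s\ge m\log\frac1{|z|}-C$ a.e. near $0$. This holds everywhere near $0$ (except at $0$), because $s(z)=\lim_{r\to0}\operatorname{avg}_{B(z,r)}s$. So $s-m\log\frac1{|z|}$ is superharmonic on $\mathbb D^*$ and bounded below near $0$; it extends superharmonically to $\mathbb D$. It has $\liminf\ge0$ at $\mathbb T$ because $s\ge0$. By the minimum principle $s\ge m\log\frac1{|z|}$, and with (i), $f=m\log\frac1{|z|}$ a.e.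

Now we improve a.e. to q.e. Let $z_1\in\mathbb D^*$. For a.e. small $r$, equality holds a.e. on $\partial B(z_1,r)$. For such $r$, Proposition 7 gives, q.e. in $B(z_1,r)$,
$$f\ge P_{B(z_1,r)}[f]=P_{B(z_1,r)}\big[m\log\tfrac1{|\cdot|}\big]=m\log\tfrac1{|z|},$$
and (i) gives the opposite inequality. Countably many such discs cover $\mathbb D^*$.

**Proof of the equivalences.** Let $\gamma$ be pluripolar and $\phi$ holomorphic in $\mathbb D^*$. By (3) the projection of $\hat\gamma\cap\Sigma$ is $\{f<\infty\}$. If $\Sigma\subset\hat\gamma$, this is $\mathbb D^*$, which is not polar. If it is not polar, $\phi$ is meromorphic at $0$ by Proposition 9. If $\phi$ is meromorphic at $0$, (i) gives $\Sigma\subset\hat\gamma$. $\blacksquare$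

## Infinitely many hull points on a graph with an essential singularity

**Proposition 10.** There is a $\phi\in C(\mathbb D^*\cup\mathbb T)$, holomorphic in $\mathbb D^*$ with an essential singularity at $0$ and with $\gamma$ pluripolar, such that infinitely many points of $\Sigma$, accumulating at $z=0$, lie in $\hat\gamma$. So the condition "$\Sigma\cap\hat\gamma$ is infinite and accumulates at $z=0$" does not suffice for meromorphy, and the polar exceptional set in Theorem 2(ii) can be infinite and accumulate at $0$.

*Proof.*

**Step 1: the function.** Let $Q(x)=x-x^2/8$ and $x(z)=4-4\sqrt{1-z/2}$ (principal branch, $|z|<2$). Then $Q(x(z))=z$ and $Q(8-x)=Q(x)$. The principal root has positive real part, so $\operatorname{Re}x(z)<4$. Let $D_1=x(\mathbb D)$. Since $x$ is injective, $D_1$ is a Jordan domain with $\partial D_1=x(\mathbb T)$; it contains $0=x(0)$, and $\operatorname{Re}x<4$ on $\overline{D_1}$. Thus $8-D_1$ lies in $\operatorname{Re}x>4$ and is disjoint from $\overline{D_1}$. Let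
$$\phi(z)=e^{1/x(z)} .$$
As $x(z)=0$ only for $z=0$, and $x'(0)=1$, $\phi$ is holomorphic on $0<|z|<2$ with an essential singularity at $0$. The set $\gamma$ is a compact subset of a holomorphic graph over an annulus. There $\log|w-\phi(z)|$ shows that $\gamma$ is locally pluripolar, hence it is pluripolar by Josefson's theorem.

**Step 2: a second sheet of the hull.** Let $F(x)=(Q(x),e^{1/x})$ for $x\ne0$, so $F(\partial D_1)=\gamma$. Let $u\in\mathcal L$, $u\le0$ on $\gamma$. Then $u\circ F$ is subharmonic (or $\equiv-\infty$) on $\mathbb C\setminus\overline{D_1}$, has $\limsup\le0$ at $\partial D_1$, and is $\le2\log|x|+C$ near $\infty$, because $\|F(x)\|=O(|x|^2)$. Let $g$ be the Green function of $\widehat{\mathbb C}\setminus\overline{D_1}$ with pole at $\infty$. Then $u\circ F-2g$ is bounded above near $\infty$, extends subharmonically across $\infty$, and has $\limsup\le0$ at $\partial D_1$. The maximum principle gives $u\circ F\le2g$. Taking the supremum over $u$, $V(F(x))\le2g(x)<\infty$. So $F(x)\in\hat\gamma$ for all $x\in\mathbb C\setminus\overline{D_1}$.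

**Step 3: where the two sheets cross.** The function $\frac1x-\frac1{8-x}$ has a simple pole at $0$. So for all large integers $k$ there are $x_k\in D_1\setminus\{0\}$ with $x_k\to0$ and $\frac1{x_k}-\frac1{8-x_k}=2\pi ik$. Hence $e^{1/x_k}=e^{1/(8-x_k)}$ and $Q(x_k)=Q(8-x_k)$, that is, $F(x_k)=F(8-x_k)$. This point is in $\hat\gamma$, since $8-x_k\notin\overline{D_1}$. On the other hand $x_k\in D_1$, so with $z_k=Q(x_k)$ we have $x(z_k)=x_k$, and $F(x_k)=(z_k,\phi(z_k))\in\Sigma$. The $x_k$ are distinct and nonzero and $Q$ is injective on $D_1$, so the $z_k$ are distinct points of $\mathbb D^*$, and $z_k\to0$. $\square$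

By Theorem 2(ii) with $m=\infty$, the set of all $z\in\mathbb D^*$ with $(z,\phi(z))\in\hat\gamma$ is polar here. The sheet through $x=8-x_k$ is the one that meets the side of every thin tube around $(z_k,\phi(z_k))$. Indeed, the difference $e^{1/(8-x(z))}-\phi(z)$ is holomorphic near $z_k$, vanishes at $z_k$ and is not identically $0$, so near $z_k$ it takes every small value $\tau$.
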